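# Entire curves with a prescribed 1-jet in the spectral unit ball

## 1. Scalar matrices, where a straight line suffices

Let $\mathcal M_n$ be the set of $n\times n$ complex matrices, $sp(A)$ the spectrum of $A\in\mathcal M_n$, and $r(A)=\max_{\lambda\in sp(A)}|\lambda|$ its spectral radius. The **spectral unit ball** is $\Omega_n=\{A\in\mathcal M_n: r(A)<1\}$. It is open, but for $n\ge2$ it is unbounded: all nilpotent matrices lie in it.

Let $\mathbb D$ be the unit disc. For $A\in\Omega_n$ and $B\in\mathcal M_n$ the **Kobayashi–Royden pseudometric** is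
$$k_{\Omega_n}(A;B)=\inf\{|\alpha|:\ \exists\,\varphi\in\mathcal O(\mathbb D,\Omega_n),\ \varphi(0)=A,\ \alpha\varphi'(0)=B\}.$$
A small value means that large discs in $\Omega_n$ pass through $A$ in the direction $B$. When is the value $0$?

Write $\sigma=(\sigma_1,\dots,\sigma_n):\mathcal M_n\to\mathbb C^n$, where $\sigma_k(X)$ is the $k$-th elementary symmetric function of the eigenvalues of $X$ with multiplicity. Equivalently, $\sigma_k(X)$ is the sum of the principal $k$-minors, so it is a homogeneous polynomial of degree $k$ in the entries, and $\det(t-X)=t^n+\sum_k(-1)^k\sigma_k(X)t^{n-k}$.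

**Proposition 1.** Let $A=\mu I$ with $|\mu|<1$. Then $k_{\Omega_n}(A;B)=0$ if and only if $B$ is nilpotent. In that case $\zeta\mapsto \mu I+\zeta B$ is an entire curve in $\Omega_n$ through $A$ with derivative $B$ at $0$.

*Proof.* Let $k_{\Omega_n}(\mu I;B)=0$ and $B\neq0$. Take $\varphi\in\mathcal O(\mathbb D,\Omega_n)$ with $\varphi(0)=\mu I$ and $\alpha\varphi'(0)=B$, so that $\alpha\ne0$. The eigenvalues of $\varphi(\zeta)-\mu I$ have modulus less than $2$, hence $|\sigma_k(\varphi(\zeta)-\mu I)|\le\binom nk2^k$ on $\mathbb D$. On the other hand $\varphi(\zeta)-\mu I=\zeta B/\alpha+O(\zeta^2)$, so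
$$\sigma_k(\varphi(\zeta)-\mu I)=\alpha^{-k}\sigma_k(B)\,\zeta^k+O(\zeta^{k+1}).$$
Cauchy's estimate gives $|\sigma_k(B)|\le\binom nk2^k|\alpha|^k$. Since $|\alpha|$ can be taken arbitrarily small, $\sigma_k(B)=0$ for all $k$, and $B$ is nilpotent. Conversely, if $B$ is nilpotent, then $\mu I+\zeta B$ has $\mu$ as its only eigenvalue for every $\zeta\in\mathbb C$. The discs $\zeta\mapsto\mu I+R\zeta B$, $R\to\infty$, show that $k_{\Omega_n}(\mu I;B)=0$. $\square$

The proof has two halves. The first is analytic: characteristic polynomials in $\Omega_n$ are bounded, so the leading coefficients of $\sigma\circ\varphi$ must vanish. The second is a construction: when they vanish, an entire curve exists. What changes for general $A$? The leading terms of $\sigma$ at $A$ have different degrees, dictated by the Jordan blocks of $A$, and the line $A+\zeta B$ usually leaves $\Omega_n$, so a curve has to be found. We shall see that the first half survives completely and the second does not.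

## 2. The conjecture, the case of 2×2 matrices, and three theorems

If $\varphi\in\mathcal O(\mathbb C,\Omega_n)$ and $\varphi(0)=A$, then $\sigma\circ\varphi$ is bounded and entire, hence constant by Liouville's theorem. So $\varphi(\mathbb C)$ lies in the **isospectral variety** $L_A=\{X\in\mathcal M_n:\sigma(X)=\sigma(A)\}$, which is contained in $\Omega_n$.

The **tangent cone** $C_A$ to $L_A$ at $A$ is the set of all $B$ for which there exist $X_j\in L_A$, $X_j\to A$, and $t_j\in\mathbb C$ with $t_j(X_j-A)\to B$. For example, $L_0$ is the set of nilpotent matrices, which is a closed cone, so $C_0=L_0$. If $n=2$ and $A=\begin{pmatrix}0&0\\1&0\end{pmatrix}$, then $d\sigma_A$ sends $B$ to $(b_{11}+b_{22},\,-b_{12})$ and has rank $2$. So $L_A$ is a submanifold near $A$, and $C_A$ is its tangent space $\{b_{11}+b_{22}=0,\ b_{12}=0\}$.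

The following conjecture is from Nikolai Nikolov, Pascal J. Thomas, "On the zero set of the Kobayashi–Royden pseudometric of the spectral unit ball", arXiv:0706.0854 (2007).

**Conjecture.** $k_{\Omega_n}(A;B)=0$ if and only if there is $\varphi\in\mathcal O(\mathbb C,\Omega_n)$ with $\varphi(0)=A$ and $\varphi'(0)=B$. In particular, if $k_{\Omega_n}(A;B)=0$, then $B\in C_A$.

One implication is trivial: if $\varphi$ exists, the discs $\zeta\mapsto\varphi(R\zeta)$, $R\to\infty$, show that $k_{\Omega_n}(A;B)\le 1/R$. For the other one, we first isolate what boundedness gives. We say that a holomorphic map $\varphi$ near $0\in\mathbb C$ has **1-jet** $(A,B)$ if $\varphi(0)=A$ and $\varphi'(0)=B$.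

**Lemma 1 (rescaling).** Let $k_{\Omega_n}(A;B)=0$ and $B\ne0$. Then there are maps $\psi_j$ into $\Omega_n$, holomorphic near $\{|\zeta|\le2\}$, with 1-jet $(A,B)$ and with $\sigma\circ\psi_j\to\sigma(A)$ uniformly on $|\zeta|\le2$.

*Proof.* Choose $\varphi_j\in\mathcal O(\mathbb D,\Omega_n)$ with $\varphi_j(0)=A$, $\alpha_j\varphi_j'(0)=B$, $\alpha_j\to0$, and $2|\alpha_j|<1$; here $\alpha_j\neq0$ because $B\ne0$. Put $\psi_j(\zeta)=\varphi_j(\alpha_j\zeta)$. The function $\sigma_i\circ\varphi_j-\sigma_i(A)$ vanishes at $0$ and is bounded by $2\binom ni$ on $\mathbb D$. By the Schwarz lemma it is at most $2\binom ni|\zeta|$ in modulus. Hence $|\sigma_i(\psi_j(\zeta))-\sigma_i(A)|\le4\binom ni|\alpha_j|$ for $|\zeta|\le 2$. $\square$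

**Proposition 2.** For $n=2$ the equivalence in the conjecture holds.

*Proof.* Let $k_{\Omega_2}(A;B)=0$ and $B\neq0$. Scalar $A$ is Proposition 1. Otherwise, take $\psi_j$ from Lemma 1. The coefficient of $\zeta$ in $\sigma\circ\psi_j$ is $d\sigma_A(B)$ for every $j$, and it tends to $0$ by Cauchy's estimate, so $d\sigma_A(B)=0$. We claim that then $B=[Y,A]$ for some $Y$. If so, $\varphi(\zeta)=e^{\zeta Y}Ae^{-\zeta Y}$ is entire with values in $L_A$ and 1-jet $(A,B)$. After a constant conjugation there are two cases.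

If $A=\mathrm{diag}(\mu_1,\mu_2)$ with $\mu_1\ne\mu_2$, then $d\sigma_A(B)=(b_{11}+b_{22},\ \mu_1b_{22}+\mu_2b_{11})=0$ forces $b_{11}=b_{22}=0$. Take $Y$ with zero diagonal, $Y_{12}=b_{12}/(\mu_2-\mu_1)$ and $Y_{21}=b_{21}/(\mu_1-\mu_2)$.

If $A=\mu I+\begin{pmatrix}0&0\\1&0\end{pmatrix}$, then $d\sigma_A(B)=(b_{11}+b_{22},\ \mu(b_{11}+b_{22})-b_{12})=0$ gives $b_{12}=0$ and $b_{22}=-b_{11}$. Since $[Y,A]=\begin{pmatrix}y_{12}&0\\y_{22}-y_{11}&-y_{12}\end{pmatrix}$, we can solve $B=[Y,A]$. $\square$

Here are the results of this talk.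

**Theorem 1 (counterexample).** Let $\mathbb C^{10}$ have basis $a_0,a_1,a_2,\;b_0,\dots,b_4,\;c_0,c_1$. Define
$$A:\ a_0\mapsto a_1\mapsto a_2\mapsto 0,\quad b_0\mapsto b_1\mapsto b_2\mapsto b_3\mapsto b_4\mapsto 0,\quad c_0\mapsto c_1\mapsto 0,$$
$$B:\ a_2\mapsto a_1,\qquad b_4\mapsto -a_1,\qquad c_1\mapsto -a_0-c_0,\qquad B=0\text{ on the other basis vectors.}$$
Then $k_{\Omega_{10}}(A;B)=0$, but there is no $\varphi\in\mathcal O(\mathbb C,\Omega_{10})$ with $\varphi(0)=A$, $\varphi'(0)=B$. There is not even a holomorphic germ at $0$ with values in $L_A$ and this 1-jet. For $n>10$ put $A_n=A\oplus\mathrm{diag}(\mu_1,\dots,\mu_{n-10})$ with $\mu_i\in\mathbb D\setminus\{0\}$ distinct, and $B_n=B\oplus0$. Then $k_{\Omega_n}(A_n;B_n)=0$, and again no such $\varphi$ exists.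

**Theorem 2.** For all $n\ge1$, $A\in\Omega_n$, $B\in\mathcal M_n$: if $k_{\Omega_n}(A;B)=0$, then $B\in C_A$. Moreover, $C_A$ is the common zero set of the $n$ explicit initial forms $P_{\nu,k}$ defined in Section 5.

**Theorem 3.** Suppose each eigenvalue of $A\in\Omega_n$ either has at most two Jordan blocks or has all its Jordan blocks of size $1$. Then for every $B$: $k_{\Omega_n}(A;B)=0$ if and only if there is $\varphi\in\mathcal O(\mathbb C,\Omega_n)$ with $\varphi(0)=A$, $\varphi'(0)=B$. In particular the conjecture holds for $n\le3$.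

So the conjectured equivalence is false for every $n\ge10$, while its consequence "$k_{\Omega_n}(A;B)=0\Rightarrow B\in C_A$" is always true. These notes do not decide whether the equivalence holds for all $A$ when $4\le n\le9$.

## 3. Trading an $n\times n$ matrix for a pencil of size the number of Jordan blocks

The purpose of this section is to compute characteristic polynomials near a nilpotent matrix with $s$ Jordan blocks by means of $s\times s$ determinants.

**Notation.** Let $p_1,\dots,p_s\ge1$ and $n=\sum p_i$, and let $\mathbb C^n$ have basis $u_i^l$ ($1\le i\le s$, $0\le l<p_i$). Let $Au_i^l=u_i^{l+1}$ with $u_i^{p_i}:=0$, and $D=\mathrm{diag}(t^{p_1},\dots,t^{p_s})$. For a matrix $m=(m_{ji}(t))$ of polynomials with $\deg m_{ji}<p_j$, let $C(m)$ be the matrix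
$$u_i^l\mapsto u_i^{l+1}\ (l<p_i-1),\qquad u_i^{p_i-1}\mapsto-\sum_jm_{ji}[u_j],\qquad\text{where}\quad \Big(\sum_lf_lt^l\Big)[u_j]:=\sum_lf_lu_j^l.$$
Put $N(m):=C(m)-A$; this is linear in $m$.

For one block, $s=1$, $C(m)$ is the companion matrix of $t^{p_1}+m(t)$. If all $p_i=1$, then $A=0$ and $C(m)=-m$ is an arbitrary matrix, with $D+m=tI+m$. In both examples $\det(t-C(m))=\det(D+m)$. This is general.

**Lemma 2.** $\det(t-C(m))=\det(D+m(t))$.

*Proof.* Let $t$ act on $X=\mathbb C^n$ by $C(m)$, so that $X$ is a $\mathbb C[t]$-module. The module map $\mathbb C[t]^s\to X$, $e_i\mapsto u_i^0$, sends $t^le_i$ to $u_i^l$ for $l<p_i$, so it is onto. It sends $t^{p_i}e_i$ to $C(m)u_i^{p_i-1}=-\sum_jm_{ji}[u_j]$ and $\sum_jm_{ji}e_j$ to $\sum_jm_{ji}[u_j]$. So it kills the $i$-th column of $P:=D+m$ and induces a surjection $\operatorname{coker}P\to X$.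

In $\operatorname{coker}P$ the span of the $n$ vectors $t^le_j$ ($l<p_j$) is stable under $t$, because $t^{p_i}e_i=-\sum_jm_{ji}e_j$ and $\deg m_{ji}<p_j$. It contains all $e_j$, so it is everything. Thus $\dim\operatorname{coker}P\le n=\dim X$ and $\operatorname{coker}P\cong X$. By the Smith normal form, the characteristic polynomial of $t$ on $\operatorname{coker}P$ is $\det P$ up to a constant. In row $j$ of $P$ the degrees are at most $p_j$, with equality only on the diagonal, where the entry is monic. So $\det P$ is monic and the constant is $1$. $\square$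

The next lemma says that every germ through $A$ can be put in the form $C(m)$, and that the first order part of $m$ is determined by the 1-jet.

**Lemma 3.** Let $\varphi$ be a holomorphic germ at $0$ with 1-jet $(A,B)$, $A$ as above. Then there are a holomorphic germ $g$ with $g(0)=I$ and $m(t,\zeta)$ (polynomial in $t$, $\deg m_{ji}<p_j$, coefficients holomorphic in $\zeta$) with
$$g^{-1}\varphi g=C(m),\qquad m=\zeta m^B+O(\zeta^2),$$
where $m^B$ depends only on $(A,B)$. Hence $\det(t-\varphi(\zeta))=\det(D+m)$, and $B=N(m^B)+[Y,A]$ with $Y=g'(0)$ depending only on $(A,B)$. If $B=N(m_1)$, then $m^B=m_1$.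

*Proof.* Put $w_i^l=\varphi^lu_i^0$ for $0\le l<p_i$. At $\zeta=0$ this is $u_i^l$, so the $w_i^l$ form a basis for small $\zeta$. Let $g$ be the matrix with $g u_i^l=w_i^l$. In the basis $w$ the map $\varphi$ sends $w_i^l$ to $w_i^{l+1}$ for $l<p_i-1$ and $w_i^{p_i-1}$ to $\varphi^{p_i}u_i^0=:-\sum_jm_{ji}[w_j]$, which defines $m$ with $\deg m_{ji}<p_j$. So $g^{-1}\varphi g=C(m)$. At $\zeta=0$ we have $A^{p_i}u_i^0=0$, so $m=\zeta m^B+O(\zeta^2)$. The classes of $w_i^l$ and $\varphi^{p_i}u_i^0$ modulo $\zeta^2$ depend only on $(A,B)$, hence so do $Y=g'(0)$ and $m^B$. The formula for $\det(t-\varphi)$ is Lemma 2. Differentiating $\varphi g=gC(m)$ at $0$ gives $B+AY=YA+N(m^B)$.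

Now let $B=N(m_1)$. Then $Bu_i^l=0$ for $l<p_i-1$. From $\varphi^lu_i^0=A^lu_i^0+\zeta\sum_{k<l}A^{l-1-k}BA^ku_i^0+O(\zeta^2)$ we get $w_i^l=u_i^l+O(\zeta^2)$ for $l\le p_i-1$, while for $l=p_i$ only the term $k=p_i-1$ survives: $\varphi^{p_i}u_i^0=\zeta Bu_i^{p_i-1}+O(\zeta^2)=-\zeta\sum_jm_{1,ji}[w_j]+O(\zeta^2)$. So $m^B=m_1$. $\square$

Finally we need to split off one eigenvalue. Recall that for a matrix-valued $\varphi$, holomorphic near $0$, with $\varphi(0)=A$ and an eigenvalue $\mu$ of $A$, the Riesz projection $\Pi=\frac1{2\pi i}\oint_{|z-\mu|=\delta}(z-\varphi)^{-1}dz$ ($\delta$ small) is holomorphic near $0$. It commutes with $\varphi$ and projects onto the sum of the generalized eigenspaces for the eigenvalues near $\mu$.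

**Lemma 4 (splitting).** Let $\varphi$ be holomorphic near $0\in\mathbb C^N$ with matrix values, $\varphi(0)=A$. Let $\Pi_0$ be the spectral projection of $A$ for an eigenvalue $\mu$, and $\Pi$ the Riesz projection of $\varphi$ for the eigenvalues near $\mu$. Put $g=\Pi\Pi_0+(1-\Pi)(1-\Pi_0)$. Then $g(0)=I$, $g^{-1}\varphi g$ commutes with $\Pi_0$, and the block of $g^{-1}\varphi g$ on $\operatorname{im}\Pi_0$ has the eigenvalues of $\varphi$ near $\mu$, with multiplicity. This block has value $A|$ at $0$ and derivative $\Pi_0\,\varphi'(0)[h]\,\Pi_0|$ in each direction $h$. In particular, for $N=1$ and $\varphi'(0)=B$, the block has 1-jet $(A|,\Pi_0B\Pi_0|)$.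

*Proof.* Clearly $g(0)=\Pi_0^2+(1-\Pi_0)^2=I$, and $g\Pi_0=\Pi\Pi_0=\Pi g$. So $g^{-1}\Pi g=\Pi_0$. Since $\varphi$ commutes with $\Pi$, $g^{-1}\varphi g$ commutes with $\Pi_0$. Moreover $g$ maps $\operatorname{im}\Pi_0$ onto $\operatorname{im}\Pi$, which gives the eigenvalues. Let a prime denote the derivative at $0$ in a direction $h$. From $\Pi^2=\Pi$ we get $\Pi'\Pi_0+\Pi_0\Pi'=\Pi'$. Multiplying by $\Pi_0$ on both sides gives $2\Pi_0\Pi'\Pi_0=\Pi_0\Pi'\Pi_0$, so $\Pi_0\Pi'\Pi_0=0$. As $g'=\Pi'\Pi_0-\Pi'(1-\Pi_0)$, also $\Pi_0g'\Pi_0=0$. The derivative of $g^{-1}\varphi g$ is $\varphi'+[A,g']$, and $\Pi_0[A,g']\Pi_0=[A,\Pi_0g'\Pi_0]=0$ because $A$ commutes with $\Pi_0$. $\square$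

## 4. Jordan blocks of sizes 3, 5, 2: approximate curves without an exact one

Let $A$ be nilpotent and $k_{\Omega_n}(A;B)=0$, $B\ne0$. Lemmas 1 and 3 give pencils
$$M_j=D+\zeta m^B+\zeta^2X_j,\qquad \det M_j=\det(t-\psi_j(\zeta))\to t^n .$$
The first thing to try is to let $j\to\infty$. If the $X_j$ converged uniformly near $\zeta=0$ (coefficient by coefficient in $t$), the limit pencil $M$ would have determinant $t^n$. Then $C(M-D)$ would be a nilpotent germ with 1-jet $(A,N(m^B))$, and conjugating it by $e^{\zeta Y}$ with $B=N(m^B)+[Y,A]$ would give a nilpotent germ with 1-jet $(A,B)$. The approach stops exactly here: nothing bounds $X_j$, because $\Omega_n$ is unbounded. A determinant contains products of entries, and a toy system shows the danger: the equations $v=0$, $vw=1$ have no solution, but $v=\varepsilon$, $w=1/\varepsilon$ satisfies both up to an error $\varepsilon$. Theorem 1 plants this system inside a determinant.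

Take $p=(3,5,2)$ with $u_1=a$, $u_2=b$, $u_3=c$. Reading off the images of $a_2,b_4,c_1$, we see that $A$ is the matrix of Section 3 and $B=N(m_1)$ with
$$m_1=\begin{pmatrix}-t&t&1\\0&0&0\\0&0&1\end{pmatrix}.\tag{1}$$

**Step 1: $k_{\Omega_{10}}(A;B)=0$.** We exhibit the unbounded approximate solutions. For $\varepsilon>0$ let
$$M_\varepsilon=\begin{pmatrix}t^3-\zeta t&\zeta t-\varepsilon^{-1}\zeta^2&\zeta\\ \varepsilon\zeta^2&t^5+\zeta^2t&0\\0&-\varepsilon^{-1}\zeta^2&t^2+\zeta\end{pmatrix}=D+m_\varepsilon,\qquad C_\varepsilon(\zeta)=C(m_\varepsilon).\tag{2}$$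
The entries of $m_\varepsilon$ in rows $1,2,3$ have $t$-degree less than $3,5,2$, as required. The $\zeta$-linear part of $m_\varepsilon$ is $\zeta m_1$, so $C_\varepsilon$ is polynomial in $\zeta$ with $C_\varepsilon(0)=A$ and $C_\varepsilon'(0)=N(m_1)=B$. Expanding along the first row,
$$\det M_\varepsilon=(t^3-\zeta t)(t^5+\zeta^2t)(t^2+\zeta)-(\zeta t-\varepsilon^{-1}\zeta^2)\,\varepsilon\zeta^2(t^2+\zeta)+\zeta\cdot\varepsilon\zeta^2\cdot(-\varepsilon^{-1}\zeta^2).$$
The first product is $t^2(t^2-\zeta)(t^2+\zeta)(t^4+\zeta^2)=t^2(t^8-\zeta^4)=t^{10}-\zeta^4t^2$. The second term is $-\varepsilon\zeta^3t^3-\varepsilon\zeta^4t+\zeta^4t^2+\zeta^5$, and the third is $-\zeta^5$. Hence, by Lemma 2,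
$$\det(t-C_\varepsilon(\zeta))=t^{10}-\varepsilon\zeta^3t^3-\varepsilon\zeta^4t .$$
Let $R\ge1$ and choose $\varepsilon$ with $\varepsilon(R^3+R^4)<1$. If $|\zeta|\le R$ and $|t|\ge1$, then $\varepsilon|\zeta|^3|t|^3+\varepsilon|\zeta|^4|t|\le\varepsilon(R^3+R^4)|t|^3<|t|^{10}$, so $t$ is not an eigenvalue. Thus $r(C_\varepsilon(\zeta))<1$ for $|\zeta|\le R$. The map $\varphi(\zeta)=C_\varepsilon(R\zeta)$ is in $\mathcal O(\mathbb D,\Omega_{10})$ with $\varphi(0)=A$, $\varphi'(0)=RB$, so $k_{\Omega_{10}}(A;B)\le1/R$ for every $R\ge1$.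

In (2) the entry $M_{21}=\varepsilon\zeta^2$ dies as $\varepsilon\to0$, but its products with $\mp\varepsilon^{-1}\zeta^2$ do not. Without them the determinant would not approach $t^{10}$. The next step shows that an exact solution has no way around this.

**Step 2: there is no germ in $L_A$ with 1-jet $(A,B)$.** The purpose is to extract from $\det M=t^{10}$ first the equation that forces $v=0$, then the equation that needs $v\neq0$. A grading separates the two.

Suppose $\varphi$ is a holomorphic germ with values in $L_A$, that is, nilpotent values, and 1-jet $(A,B)$. By Lemma 3 and (1) there is $M=D+\zeta m_1+\zeta^2X$, with $X=(x_{ij})$ polynomial in $t$ and holomorphic in $\zeta$, such that $\det M=t^{10}$: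
$$M=\begin{pmatrix}t^3-\zeta t+\zeta^2x_{11}&\zeta t+\zeta^2x_{12}&\zeta+\zeta^2x_{13}\\ \zeta^2x_{21}&t^5+\zeta^2x_{22}&\zeta^2x_{23}\\ \zeta^2x_{31}&\zeta^2x_{32}&t^2+\zeta+\zeta^2x_{33}\end{pmatrix}.$$
Give $t$ weight $1$ and $\zeta$ weight $2$. Then:

* $M_{11}$ and $M_{12}$ start in weight $3$, with $t^3-\zeta t$ and $\zeta t$;
* $M_{13}$ and $M_{33}$ start in weight $2$, with $\zeta$ and $t^2+\zeta$;
* $M_{21},M_{22},M_{23},M_{31},M_{32}$ have only terms of weight at least $4$. The weight-4 parts of $M_{21},M_{22}$ are $v\zeta^2$, $e\zeta^2$, and their weight-5 parts are $v_1\zeta^2t$, $t^5+e_1\zeta^2t$, with constants $v,e,v_1,e_1\in\mathbb C$.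

Of the six products in $\det M$, $M_{11}M_{22}M_{33}$ and $M_{12}M_{21}M_{33}$ have weight at least $9$; $M_{13}M_{21}M_{32}$ and $M_{13}M_{22}M_{31}$ have weight at least $10$; $M_{12}M_{23}M_{31}$ and $M_{11}M_{23}M_{32}$ have weight at least $11$. The right side $t^{10}$ has weight exactly $10$.

*Weight 9.* Here $(t^3-\zeta t)\,e\zeta^2(t^2+\zeta)-\zeta t\cdot v\zeta^2(t^2+\zeta)=0$, that is,
$$\zeta^2t(t^2+\zeta)\,[\,e(t^2-\zeta)-v\zeta\,]=0,$$
so $e=0$ and then $v=0$. Hence $M_{21}$ and $M_{22}$ have weight at least $5$, and $M_{13}M_{21}M_{32}$, $M_{13}M_{22}M_{31}$ now have weight at least $11$.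

*Weight 10.* Only the first two products are left, each contributing the product of its lowest parts:
$$(t^3-\zeta t)(t^5+e_1\zeta^2t)(t^2+\zeta)-\zeta t\cdot v_1\zeta^2t\cdot(t^2+\zeta)=t^{10}.$$
The left side is divisible by $t^2+\zeta$ and $t^{10}$ is not. This is a contradiction.

Since an entire curve in $\Omega_{10}$ through $A$ lies in $L_A$, Theorem 1 is proved for $n=10$.

**Step 3: $n>10$.** The maps $\varphi\oplus\mathrm{diag}(\mu_i)$, with $\varphi$ from Step 1, give $k_{\Omega_n}(A_n;B_n)\le k_{\Omega_{10}}(A;B)=0$. An entire curve in $\Omega_n$ with 1-jet $(A_n,B_n)$ has values in $L_{A_n}$. Apply Lemma 4 to its germ at $0$ with the eigenvalue $\mu=0$. The spectral projection $\Pi_0$ is the projection onto $\mathbb C^{10}$, because all $\mu_i\neq0$. The block on $\mathbb C^{10}$ has 1-jet $(A,B)$, and its eigenvalues are those of the curve near $0$, all equal to $0$ since the spectrum is constant. So it is a nilpotent germ with 1-jet $(A,B)$, contradicting Step 2. This proves Theorem 1. $\blacksquare$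

## 5. Initial forms of $\sigma$ at $A$ and the tangent cone

We now follow the first half of the proof of Proposition 1 for arbitrary $A$: find the leading terms, show that they vanish at $B$, and identify their zero set with $C_A$. After a constant conjugation, $A$ is in Jordan form.

**Local coordinates on characteristic polynomials.** Let $\mu_1,\dots,\mu_r$ be the distinct eigenvalues of $A$, with multiplicities $n_\nu$ and Jordan block sizes $p_1^\nu\ge p_2^\nu\ge\cdots$. For $X$ near $A$, factor the characteristic polynomial of $X$ as $\prod_\nu\chi_\nu$, where the roots of $\chi_\nu$ are near $\mu_\nu$, and write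
$$\chi_\nu=(t-\mu_\nu)^{n_\nu}+\sum_{k=1}^{n_\nu}f_{\nu,k}(X)(t-\mu_\nu)^{n_\nu-k}.$$
The multiplication map $(\chi_\nu)\mapsto\prod\chi_\nu$ on monic polynomials has derivative $(\delta_\nu)\mapsto\sum_\nu\delta_\nu\prod_{\kappa\ne\nu}\chi_\kappa$, with $\deg\delta_\nu<n_\nu$. If the sum is $0$, then $\chi_\nu$ divides $\delta_\nu\prod_{\kappa\neq\nu}\chi_\kappa$, so $\chi_\nu\mid\delta_\nu$ by coprimality and $\delta_\nu=0$. The map is therefore locally biholomorphic. Hence $f=(f_{\nu,k})=H\circ\sigma$ with $H$ biholomorphic near $\sigma(A)$ and $H(\sigma(A))=0$, and near $A$ we have $L_A=\{f=0\}$. There are $\sum n_\nu=n$ functions $f_{\nu,k}$.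

Let $d_{\nu,k}=\min\{d:\ p_1^\nu+\dots+p_d^\nu\ge k\}$.

**Lemma 5.** $f_{\nu,k}(A+X)$ vanishes at $X=0$ to order at least $d_{\nu,k}$.

*Proof.* Apply Lemma 4 to $X\mapsto A+X$ (with $N=n^2$) and the eigenvalue $\mu_\nu$. The block on the generalized eigenspace, minus $\mu_\nu$, is $A_\nu+Y(X)$, with $A_\nu$ nilpotent in Jordan form, $Y$ holomorphic and $Y(X)=O(|X|)$. Thus $f_{\nu,k}(A+X)=(-1)^k\sigma_k(A_\nu+Y(X))$. It suffices to show that every monomial of the polynomial $Y\mapsto\sigma_k(A_\nu+Y)$ has degree at least $d_{\nu,k}$. Drop the index $\nu$ and use the basis $u_i^l$ of Section 3, with blocks ordered by $p_1\ge p_2\ge\cdots$.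

The function $\sigma_k(A+Y)$ is the sum of principal $k$-minors. Expand such a minor: a term is given by a $k$-set $K$ of basis vectors, a permutation $\pi$ of $K$, and for each edge $u\to\pi(u)$ a choice of an entry of $A$ or of $Y$. Suppose $j$ edges carry entries of $Y$. If the term is nonzero, the other $k-j$ edges carry nonzero entries of $A$, so each of them has the form $u_i^l\to u_i^{l+1}$. Such edges contain no cycle. So, after the $j$ edges are removed, the graph of $\pi$ falls into disjoint paths covering $K$. There are $k-(k-j)=j$ of them, and each lies inside one Jordan chain. Hence $K$ lies in at most $j$ chains, and $k\le p_1+\dots+p_j$ (with $p_i:=0$ beyond the number of chains). So $j\ge d_k$. $\square$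

**Definition.** $P_{\nu,k}$ is the homogeneous part of degree $d_{\nu,k}$ of $f_{\nu,k}(A+X)$ in $X$, and $Z=\{B\in\mathcal M_n:\ P_{\nu,k}(B)=0\ \text{for all }\nu,k\}$.

**Example.** Let $n=3$ and $A=E_{21}$ in the basis $u_1^0,u_1^1,u_2^0$, so $p=(2,1)$ and $d_1=d_2=1$, $d_3=2$. Then $P_1=-\operatorname{tr}X$. In $\sigma_2(A+X)$ the linear part comes from the minor $\{1,2\}$, so $P_2=-x_{12}$. In $-\det(A+X)$ the quadratic part is $P_3=x_{12}x_{33}-x_{13}x_{32}$. So $Z=\{\operatorname{tr}X=0,\ x_{12}=0,\ x_{13}x_{32}=0\}$, of dimension $6=n^2-n$.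

**Step 1: if $k_{\Omega_n}(A;B)=0$, then $B\in Z$.** This is Proposition 1's Cauchy estimate. We may assume $B\ne0$. Take $\psi_j$ from Lemma 1. Since $\sigma\circ\psi_j\to\sigma(A)$ uniformly on $|\zeta|\le2$, the maps $U_j=H\circ\sigma\circ\psi_j$ are defined there for large $j$ and tend to $0$ uniformly. Near $\zeta=0$ we have $U_j=f(\psi_j(\zeta))=f(A+\zeta B+O(\zeta^2))$. By Lemma 5 the coefficient of $\zeta^{d_{\nu,k}}$ in its $(\nu,k)$ component is $P_{\nu,k}(B)$, the same for all $j$. By Cauchy's estimate it tends to $0$, so $P_{\nu,k}(B)=0$.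

**Step 2: $C_A\subset Z$.** Let $A+Y_j\in L_A$, $Y_j\to0$, $t_jY_j\to B\ne0$; then $|t_j|\to\infty$. With $d=d_{\nu,k}$,
$$0=t_j^df_{\nu,k}(A+Y_j)=P_{\nu,k}(t_jY_j)+O(|t_jY_j|^d\,|Y_j|)\longrightarrow P_{\nu,k}(B).$$
Also $0\in Z$, since all $d_{\nu,k}\ge1$.

The inclusion $Z\subset C_A$ needs more. A priori, initial forms of $n$ chosen equations can have too many common zeros. What excludes this is a dimension count.

**Lemma 6.** $\dim Z\le n^2-n$.

*Proof.* *Restriction to a slice.* Let $\mathcal S=\bigoplus_\nu\mathcal S_\nu\subset\mathcal M_n$, where $\mathcal S_\nu$ consists of the perturbations $N(m)$ of the $\nu$-th diagonal block with $m_{ji}$ arbitrary of degree less than $p_{\max(i,j)}$ (index $\nu$ suppressed). This is allowed, as $p_{\max(i,j)}\le p_j$. The forms $P_{\nu,k}$ are homogeneous, so the irreducible components of $Z$ are cones and contain $0$. If $Z'$ is one of them, then $Z'\cap\mathcal S\ni0$ has dimension at least $\dim Z'+\dim\mathcal S-n^2$. So it suffices to show $\dim(Z\cap\mathcal S)\le\dim\mathcal S-n$.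

*The forms on the slice.* By Lemma 2, with $t$ in place of $t-\mu_\nu$, on $\mathcal S$ the function $f_{\nu,k}(A+\cdot)$ is the coefficient of $t^{n_\nu-k}$ in
$$\det(D+m)=\sum_I\det(m_{II})\,t^{\sum_{i\notin I}p_i},$$
where $I$ runs over the sets of block indices and $m_{II}$ is the corresponding principal submatrix. The term $I$ has degree $|I|$ in the coefficients of $m$. So for $d=d_k$
$$P_k|_{\mathcal S}=:Q_k=\sum_{|I|=d}\big[t^{\,n_\nu-k-\sum_{i\notin I}p_i}\big]\det m_{II}.$$
For $I=\{1,\dots,d\}$ the exponent is $l:=p_1+\dots+p_d-k$, and $l\in[0,p_d-1]$ by definition of $d_k$. When $k$ runs over all values with $d_k=d$, $l$ runs over $0,\dots,p_d-1$, each once.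

*Choice of weights.* To isolate a simple piece of $Q_k$, give every coefficient of $m_{ji}$ the weight $(i+j)^2$. A permutation $\pi$ of $I$, $|I|=d$, contributes to $\det m_{II}$ terms of weight
$$\sum_{i\in I}(i+\pi(i))^2\ \ge\ \frac1d\Big(2\sum_{i\in I}i\Big)^2\ \ge\ \frac1d\big(d(d+1)\big)^2=d(d+1)^2.$$
The first inequality is Cauchy–Schwarz, with equality iff all $i+\pi(i)$ agree. The second is an equality iff $I=\{1,\dots,d\}$. In case of equality throughout, the common value is $d+1$. So the part of $Q_k$ of weight $d(d+1)^2$ is $\pm[t^l]\prod_{i=1}^dm_{d+1-i,i}(t)$. It is nonzero, since $\max(i,d+1-i)\le d$, so all factors have free coefficients of $t^0,\dots,t^{p_d-1}$, and the monomials in the product have positive coefficients. Hence it is the lowest-weight part of $Q_k$.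

*Zero set of the lowest parts.* Let $W_0\subset\mathcal S$ be the common zero set of the lowest-weight parts. For each $\nu$ and $d$ it requires $\prod_{i=1}^dm_{d+1-i,i}\equiv0\bmod t^{p_d}$, that is, $\sum_i\operatorname{ord}m_{d+1-i,i}\ge p_d$. This is the union, over integers $\alpha_i\ge0$ with $\sum\alpha_i=p_d$, of the linear spaces $\{\operatorname{ord}m_{d+1-i,i}\ge\alpha_i\ \forall i\}$, each of codimension $\sum\alpha_i=p_d$. Different pairs $(\nu,d)$ involve disjoint sets of variables. So $W_0$ is a finite union of linear subspaces of codimension $\sum_{\nu,d}p_d^\nu=n$.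

*From $W_0$ to $W=Z\cap\mathcal S$.* For $\tau\in\mathbb C$ let $\tau\cdot x$ scale each variable of $x\in\mathcal S$ by $\tau^{\text{weight}}$, and let $w_{\nu,k}$ be the lowest weight in $Q_{\nu,k}$. The function $\tau^{-w_{\nu,k}}Q_{\nu,k}(\tau\cdot x)$ is a polynomial in $(x,\tau)$, homogeneous in $x$, and at $\tau=0$ it is the lowest-weight part. Let $W_\tau$ be the common zero set in $x$. For $\tau\ne0$ the linear isomorphism $x\mapsto\tau\cdot x$ maps $W_\tau$ onto $W$. Choose an $n$-dimensional linear subspace $\Lambda\subset\mathcal S$ with $\Lambda\cap W_0=\{0\}$, which exists because $W_0$ is a finite union of subspaces of codimension $n$. If there were $\tau_j\to0$ and unit vectors $x_j\in\Lambda\cap W_{\tau_j}$, a limit point would be a unit vector in $\Lambda\cap W_0$, which is impossible. So $\Lambda\cap W_\tau=\{0\}$ for some $\tau\ne0$. As $W_\tau$ is a cone, every component of it contains $0$, and $\dim W_\tau+n\le\dim\mathcal S$. Hence $\dim W=\dim W_\tau\le\dim\mathcal S-n$. $\square$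

In the example $p=(2,1)$, write $m_{11}=\alpha_0+\alpha_1t$ and let $m_{12}=\beta$, $m_{21}=\gamma$, $m_{22}=\delta$ be constants. Then $Q_1=\alpha_1+\delta$, $Q_2=\alpha_0$, $Q_3=\alpha_0\delta-\beta\gamma$. The weights are $4$ for $\alpha_0,\alpha_1$, $9$ for $\beta,\gamma$, and $16$ for $\delta$. The lowest parts are $\alpha_1,\ \alpha_0,\ -\beta\gamma$ (weight $18$ against $20$), so $W_0=\{\alpha_0=\alpha_1=0,\ \beta\gamma=0\}$ has codimension $3$.

**Step 3: $Z\subset C_A$.** Let $B\in Z$. By Lemma 5 the functions $F_{\nu,k}(X,s)=s^{-d_{\nu,k}}f_{\nu,k}(A+sX)$ are holomorphic near $(B,0)\in\mathcal M_n\times\mathbb C$, with $F_{\nu,k}(X,0)=P_{\nu,k}(X)$. The set $\{F=0\}$ contains $(B,0)$ and is given by $n$ equations in $n^2+1$ variables, so each of its components at $(B,0)$ has dimension at least $n^2+1-n$. But $\{F=0,\,s=0\}=Z\times\{0\}$ has dimension at most $n^2-n$ by Lemma 6. So there are points $(X_j,s_j)\to(B,0)$ with $F(X_j,s_j)=0$ and $s_j\ne0$. Then $A+s_jX_j\in L_A$ tends to $A$, and $s_j^{-1}\big((A+s_jX_j)-A\big)=X_j\to B$.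 So $B\in C_A$.

Steps 2 and 3 give $C_A=Z$, and Step 1 then gives Theorem 2. $\blacksquare$

## 6. At most two blocks per eigenvalue: exact curves from approximate ones

Theorem 3 asks for entire curves. We first see that a germ is enough.

**Lemma 7.** If a holomorphic germ $\varphi$ with values in $L_A$ has 1-jet $(A,B)$, then there is $\varphi_1\in\mathcal O(\mathbb C,L_A)$ with the same 1-jet.

*Proof.* Let $\mathcal O=\mathbb C\{\zeta\}$. The characteristic polynomial of $\varphi$ over $\mathcal O$ splits with constant roots. Take a root $\lambda$ and an eigenvector over the fraction field. Multiplying it by a power of $\zeta$, we get $v\in\mathcal O^n$ with $v(0)\ne0$. Complete $v$ by constant vectors to a basis of $\mathcal O^n$. In this basis $\varphi$ is block triangular with first column $(\lambda,0,\dots,0)$, and the remaining block again has constant eigenvalues. By induction there is $g\in GL_n(\mathcal O)$ with $\varphi=gTg^{-1}$ and $T$ upper triangular with constant diagonal. Put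
$$\varphi_1=g_1T_1g_1^{-1},\qquad g_1=g(0)e^{\zeta g(0)^{-1}g'(0)},\qquad T_1=T(0)+\zeta T'(0).$$
Then $g_1$ is entire and invertible with the 1-jet of $g$, and $T_1$ has the 1-jet of $T$ and the same constant diagonal. So $\varphi_1$ is entire, has values in $L_A$, and has the 1-jet of $\varphi$. $\square$

**Definition.** For nilpotent $A\in\mathcal M_n$, call $(A,B)$ **approximable** if there are holomorphic germs $\varphi_j$ with 1-jet $(A,B)$ such that $\det(t-\varphi_j(\zeta))\to t^n$ coefficientwise in $t,\zeta$. That is, for each fixed monomial $t^a\zeta^b$ the coefficients converge.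

**Lemma 8 (reduction to nilpotent blocks).** Let $k_{\Omega_n}(A;B)=0$, $B\ne0$. Let $A_\nu$ be the nilpotent part of the $\nu$-th block of $A$, and $B_\nu$ the $\nu$-th diagonal block of $B$. Then each $(A_\nu,B_\nu)$ is approximable. If each $(A_\nu,B_\nu)$ is the 1-jet of a nilpotent germ, then there is $\varphi\in\mathcal O(\mathbb C,\Omega_n)$ with 1-jet $(A,B)$.

*Proof.* Take $\psi_j$ from Lemma 1 and apply Lemma 4 to $\psi_j$ and $\mu_\nu$. Subtracting $\mu_\nu$ from the block, we get germs $\varphi_{j,\nu}$ with 1-jet $(A_\nu,B_\nu)$ and $\det(t-\varphi_{j,\nu})=t^{n_\nu}+\sum_kf_{\nu,k}(\psi_j(\zeta))t^{n_\nu-k}$. By Step 1 of Section 5, $f(\psi_j)=U_j\to0$ uniformly on $|\zeta|\le 2$, hence coefficientwise. For the second claim, let $\varphi_\nu$ be nilpotent germs with 1-jets $(A_\nu,B_\nu)$. Then $\bigoplus_\nu(\mu_\nu I+\varphi_\nu)$ has values in $L_A$ and 1-jet $(A,\oplus B_\nu)$. The map $Y\mapsto[Y,A]$ is invertible on block-off-diagonal matrices, because on the block from index $\kappa$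 to index $\nu$ it is a Sylvester operator for matrices with disjoint spectra. So $B-\oplus B_\nu=[Y,A]$ for some such $Y$. Conjugating the direct sum by $e^{\zeta Y}$ changes the 1-jet to $(A,\oplus B_\nu+[Y,A])=(A,B)$ and keeps the values in $L_A$. Apply Lemma 7. $\square$

So let $A$ be nilpotent as in Section 3 and $(A,B)$ approximable. We look for a nilpotent germ with 1-jet $(A,B)$.

**All blocks of size 1.** Here $A=0$ and $\varphi_j=\zeta B+O(\zeta^2)$. The coefficient of $\zeta^k$ in $\sigma_k(\varphi_j)$ is $\sigma_k(B)$, so $\sigma_k(B)=0$ for all $k$, and $\zeta B$ is the required germ.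

For the other cases it is convenient to search for a pencil whose entries are power series in $t$, without degree bounds. The next lemma turns such a pencil into a germ. Let $R=\mathbb C\{t,\zeta\}$.

**Lemma 9.** If some $M\in\mathrm{Mat}_s(R)$ has $M=D+\zeta m^B+O(\zeta^2)$ and $\det M=t^n\cdot(\text{unit})$, then $(A,B)$ is the 1-jet of a nilpotent germ.

*Proof.* Let $Q=R^s/MR^s$ and $\mathcal O=\mathbb C\{\zeta\}$. By Cramer's rule $\det M\cdot Q=0$, so $t^nQ=0$, and $Q$ is a finitely generated module over $R/(t^n)=\bigoplus_{l<n}\mathcal O\,t^l$, hence over $\mathcal O$. Now $Q/\zeta Q=\bigoplus_i\mathbb C\{t\}/(t^{p_i})$ has the basis $t^le_i$ ($l<p_i$), so these $n$ elements generate $Q$ over $\mathcal O$ by Nakayama's lemma. Further, $Q$ is torsion-free: if $\zeta x=My$ with $x,y\in R^s$, setting $\zeta=0$ gives $Dy(\cdot,0)=0$. So $y=\zeta y'$ and $x=My'$. Hence $Q$ is free over the discrete valuation ring $\mathcal O$, of rank $\dim Q/\zeta Q=n$, and the $t^le_i$ form a basis.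

Let $\hat\varphi$ be the matrix of multiplication by $t$ in this basis. It is a holomorphic germ with $\hat\varphi^n=0$. It sends $t^le_i$ to $t^{l+1}e_i$ for $l<p_i-1$. The $i$-th column of $M$ gives $t^{p_i}e_i\equiv-\zeta\sum_jm^B_{ji}e_j$ modulo $\zeta^2Q$, where $\deg m^B_{ji}<p_j$, so the right side is a combination of basis vectors. Thus $\hat\varphi$ has 1-jet $(A,N(m^B))$. By Lemma 3, $B=N(m^B)+[Y,A]$, so conjugating by $e^{\zeta Y}$ gives the 1-jet $(A,B)$. $\square$

**Definition.** Let $m\in\mathrm{Mat}_s(\mathbb C\{t\})$. We say that $m$ **has approximants** if there are $M_j=D+\zeta m+\zeta^2X_j$, $X_j\in\mathrm{Mat}_s(R)$, with $\det M_j\to t^n$ coefficientwise. We say that $m$ is **solvable** if there is $M\in\mathrm{Mat}_s(R)$ with $M=D+\zeta m+O(\zeta^2)$ and $\det M=t^n\cdot(\text{unit})$.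

By Lemma 3, $m^B$ has approximants, and by Lemma 9 we have to show that $m^B$ is solvable. We may simplify $m$ first: if $L,K\in GL_s(R)$ are unipotent triangular and
$$L(D+\zeta m)K\equiv D+\zeta\tilde m\pmod{\zeta^2},\tag{3}$$
then $LM_jK$ are approximants for $\tilde m$ with the same determinants. Conversely, if $M$ solves for $\tilde m$, then $L^{-1}MK^{-1}$ solves for $m$.

**One block.** Here $\det M_j=M_j=t^n+\zeta m^B+O(\zeta^2)$, so $m^B=0$, and $M=D$ is a solution.

**Two blocks.** Let $p\ge q$, $r=p-q$, $n=p+q$, $D=\mathrm{diag}(t^p,t^q)$, $m=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. For $m=m^B$ the second row has $\deg c,\deg d<q$. Use (3) with $L=\begin{pmatrix}1&-\zeta u\\0&1\end{pmatrix}$, $K=I$, $u$ a polynomial. Modulo $\zeta^2$ this only replaces $b$ by $b-ut^q$. So we may assume $\deg b<q$.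

**Step 1: what approximants imply.** We read off the coefficients of $\zeta,\zeta^2,\zeta^3$. Let $m$ (entries in $\mathbb C\{t\}$) have approximants, and let $x_{ik},y_{ik}\in\mathbb C\{t\}$ be the coefficients of $\zeta^0,\zeta^1$ in the entries of $X_j$. They depend on $j$ and may be unbounded.

*Order $\zeta$:* $t^pd+t^qa$ does not depend on $j$, so it is $0$, and
$$a=-t^rd.\tag{4}$$

*Order $\zeta^2$:* $t^px_{22}+t^qx_{11}+ad-bc\to0$. Reducing modulo $t^q$ we get $ad-bc\in t^q\mathbb C\{t\}$, which by (4) means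
$$t^rd^2+bc=t^q\varsigma\quad\text{with }\varsigma\in\mathbb C\{t\},\qquad\text{and then}\quad x_{11}+t^rx_{22}-\varsigma\to0.\tag{5}$$

*Order $\zeta^3$:* $t^py_{22}+t^qy_{11}+ax_{22}+dx_{11}-bx_{21}-cx_{12}\to0$. Modulo $t^q$ and with (4), $d(x_{11}-t^rx_{22})-bx_{21}-cx_{12}\to0$. Inserting (5),
$$d\varsigma-2t^rd\,x_{22}-b\,x_{21}-c\,x_{12}\to0\quad\text{in }\mathbb C\{t\}/(t^q).$$
This is the point where two blocks are better than three. The unknowns $x_{ik}$ may be unbounded, but they enter linearly. The space $\mathbb C\{t\}/(t^q)$ is finite-dimensional, its ideals are linear subspaces and therefore closed, and $d\varsigma$ is a limit of elements of such an ideal. Hence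
$$d\varsigma\in(t^rd,\ b,\ c,\ t^q).\tag{6}$$
(By contrast, the determinant in Section 4 contains the product $\zeta\cdot\zeta^2x_{21}\cdot\zeta^2x_{32}$ of two unknowns.)

We now show that (4)–(6) allow us to write down a solution. Let $\beta,\gamma,\ell\in\{0,1,\dots,\infty\}$ be the orders of $b,c,d$ at $t=0$, and $k=\min(r+\ell,\beta,\gamma)$.

**Step 2: the case $k=\beta<\infty$ or $k=\gamma<\infty$.** Since $b,c$ are polynomials of degree less than $q$, we have $k<q$, and (6) says $\operatorname{ord}(d\varsigma)\ge k$. If $k=\beta$, then $x=d\varsigma/b\in\mathbb C\{t\}$, and we take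
$$M=\begin{pmatrix}t^p-\zeta t^rd+\zeta^2\varsigma&\zeta b\\\zeta c+\zeta^2x&t^q+\zeta d\end{pmatrix}.$$
The coefficient of $\zeta$ in $\det M$ is $t^pd-t^{r+q}d=0$, so by (5)
$$\det M=t^n+\zeta^2(t^q\varsigma-t^rd^2-bc)+\zeta^3(d\varsigma-bx)=t^n.$$
If $k=\gamma$, take instead the off-diagonal entries $\zeta b+\zeta^2d\varsigma/c$ and $\zeta c$. Then the $\zeta^3$ term is $d\varsigma-c\cdot d\varsigma/c=0$ and again $\det M=t^n$. By (4), $M=D+\zeta m+O(\zeta^2)$.

**Step 3: the remaining case, diagonalization.** If $d=0$, then $r+\ell=\infty$, and not being in Step 2 we have $b=c=0$. By (4) $a=0$, and $M=D$ is a solution. Otherwise $d\ne0$, and $r+\ell<\beta$, $r+\ell<\gamma$. We make $m$ diagonal by (3). From here on $b,c,d$ may be power series; the degree bounds are no longer needed, and (4)–(6) hold for every $m$ with approximants.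

*Killing $b$.* For $u\in\mathbb C\{t\}$ let $L=\begin{pmatrix}1&t^ru\\0&1\end{pmatrix}$, $K=\begin{pmatrix}1&-u\\0&1\end{pmatrix}$. Since $r+q=p$, $LDK=D$. Computing $LmK$ with $a=-t^rd$ gives
$$m\mapsto\begin{pmatrix}a+t^ruc&\ b+2t^rud-t^ru^2c\\c&d-uc\end{pmatrix}.$$
Write $b=t^rd\,b'$, $c=d\,c'$. As $\beta>r+\ell$ and $\gamma>r+\ell\ge\ell$, we have $b',c'\in\mathbb C\{t\}$ with $b'(0)=c'(0)=0$. The new upper right entry is $t^rd\,(b'+2u-u^2c')$. The equation $b'(t)+2u-u^2c'(t)=0$ holds at $(t,u)=(0,0)$ and has $u$-derivative $2$ there, so by the implicit function theorem it has a solution $u\in t\,\mathbb C\{t\}$. With this $u$ the new $b$ is $0$. The new $d$ is $d(1-uc')$, of the same order $\ell$; $c$ is unchanged; and $a+t^ruc=-t^r(d-uc)$, so (4) still holds.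

*Killing $c$.* Now $b=0$. Since $\gamma>r+\ell$, $w=c/(2t^rd)\in\mathbb C\{t\}$. Let $L=\begin{pmatrix}1&0\\w&1\end{pmatrix}$, $K=\begin{pmatrix}1&0\\-wt^r&1\end{pmatrix}$. Again $LDK=D$, and $LmK$ has the same $a$, $d$ and $b=0$, while $c$ becomes $c+wa-wt^rd=c-2wt^rd=0$.

So we may assume $m=\mathrm{diag}(-t^rd,\,d)$ with $\operatorname{ord}d=\ell<\infty$.

**Step 4: diagonal $m$.** By (5), $\varsigma=t^rd^2/t^q\in\mathbb C\{t\}$. By (6), $d\varsigma\in(t^rd,t^q)$, that is, $r+3\ell-q\ge\min(r+\ell,q)$. Hence $2\ell\ge q$ or $r+3\ell\ge2q$.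

If $2\ell\ge q$, let $e=d^2/(2t^q)\in\mathbb C\{t\}$ and
$$M=\begin{pmatrix}t^p-\zeta t^rd+\zeta^2t^re&\zeta^2t^re\\\zeta^2e&t^q+\zeta d+\zeta^2e\end{pmatrix}.$$
The upper left entry is $t^r(t^q-\zeta d+\zeta^2e)$, so
$$\det M=t^r\big[(t^q+\zeta^2e)^2-\zeta^2d^2\big]-\zeta^4t^re^2=t^r\big[t^{2q}+\zeta^2(2t^qe-d^2)\big]=t^{r+2q}=t^n.$$

If $r+3\ell\ge2q$, let $\kappa=t^rd^3/t^{2q}\in\mathbb C\{t\}$, so that $d\varsigma=t^q\kappa$, and
$$M=\begin{pmatrix}t^p-\zeta t^rd+\zeta^2\varsigma-\zeta^3\kappa&-\zeta^2\kappa\\\zeta^2d&t^q+\zeta d\end{pmatrix}.$$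
The $\zeta$ coefficient of $\det M$ vanishes as before and the $\zeta^2$ coefficient is $t^q\varsigma-t^rd^2=0$, so
$$\det M=t^n+\zeta^3(d\varsigma-t^q\kappa)-\zeta^4\kappa d+\zeta^4\kappa d=t^n.$$
In both cases $M=D+\zeta m+O(\zeta^2)$.

**Conclusion of the proof of Theorem 3.** Under the hypothesis on $A$, let $k_{\Omega_n}(A;B)=0$. If $B=0$, the constant curve works. If $B\ne0$, Lemma 8 gives approximable pairs $(A_\nu,B_\nu)$. If the $\nu$-th eigenvalue has all its blocks of size 1, $\zeta B_\nu$ is a nilpotent germ. If it has one or two blocks, $m^{B_\nu}$ is solvable and Lemma 9 gives a nilpotent germ. By the second part of Lemma 8 there is an entire curve with 1-jet $(A,B)$. The converse implication was shown in Section 2. For $n\le3$, an eigenvalue with more than two Jordan blocks must have three blocks of size $1$, that is, $A=\lambda I$. So the hypothesis always holds, and with Theorem 2 the conjecture holds for $n\le3$. $\blacksquare$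

**Example: $B\in C_A$ does not imply $k_{\Omega_n}(A;B)=0$.** Condition (6) is a genuine third-order condition, not visible in the initial forms. Take $n=3$, $p=(2,1)$, $A=E_{21}$ as in Section 5, and $B=\mathrm{diag}(0,1,-1)$. Then $\operatorname{tr}B=0$, $b_{12}=0$, $b_{13}b_{32}=0$, so $B\in Z=C_A$. On the other hand $B=N(m_1)$ with $m_1=\mathrm{diag}(-t,1)$, so $q=r=1$, $d=1$, $b=c=0$, $\varsigma=1$. If $k_{\Omega_3}(A;B)$ were $0$, then by (6) we would have $1\in(t)$, which is false. Concretely, the coefficient of $\zeta^2t$ in $\det M_j$ is $x_{11}(0)-1$ and that of $\zeta^3t^0$ is $x_{11}(0)$, and they cannot both tend to $0$. So $k_{\Omega_3}(A;B)>0$.
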